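\title{Triangle-free binary matroids with no induced independent set have bounded critical number}

\begin{abstract}
We prove that for every $s$ the simple binary matroids with no triangle and no induced $s$-element independent set $I_s$ have bounded critical number, as conjectured by Nelson and Nomoto. Excluding $I_s$ forces the ground set to be dense on a large coset of a subspace; excluding triangles makes nested chains of such cosets short; and a random choice of points from several cosets produces an induced $I_s$ unless the critical number is inherited by one of these subspaces. The bound can be taken doubly exponential in $s$. We also determine which matroids can replace $I_s$, and which can replace the triangle.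
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a \emph{matroid} is a simple binary matroid with an ambient space: a pair $M=(E,G)$, where $G$ is a finite binary projective geometry $\mathrm{PG}(n-1,2)$ and the ground set $E$ is any subset of $G$. We identify $G$ with $\mathbb F_2^n\setminus\{0\}$ and call $n$ the \emph{dimension} of $M$. A \emph{flat} of $G$ is a set $F\subseteq G$ such that $F\cup\{0\}$ is a linear subspace, and its dimension is the dimension of that subspace. A \emph{triangle} is a $2$-dimensional flat $\{x,y,x+y\}$. Two matroids $(E_1,G_1)$ and $(E_2,G_2)$ are \emph{isomorphic} if some isomorphism $G_1\to G_2$, that is, some linear bijection, maps $E_1$ onto $E_2$. An \emph{induced restriction} of $M$ is a matroid $(E\cap F,F)$ with $F$ a flat of $G$, and $M$ is \emph{$N$-free} if no induced restriction of $M$ is isomorphic to $N$.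

Two kinds of matroids lie at opposite ends. The full geometry $(G,G)$ of dimension $t$ is again denoted by $\mathrm{PG}(t-1,2)$; the matroid $M$ is \emph{triangle-free} if $E$ contains no triangle, which is the same as being $\mathrm{PG}(1,2)$-free. At the other end, $I_s$ is the matroid $(B,F)$ where $B$ is a basis of an $s$-dimensional geometry $F$. An induced $I_s$ in $M$ consists of linearly independent points $d_1,\dots,d_s\in E$ such that no sum of two or more of them lies in $E$.

Let $\omega(M)$ be the largest dimension of a flat contained in $E$, and let $M^c=(G\setminus E,G)$. The \emph{critical number} of an $n$-dimensional matroid $M$ is $\chi(M)=n-\omega(M^c)$: the least codimension of a subspace of $\mathbb F_2^n$ that is disjoint from $E$. A subspace of codimension at most $c$ is the common kernel of $c$ linear functionals, so $\chi(M)\le c$ exactly when $E$ is covered by $c$ sets of the form $\{x:\lambda(x)=1\}$ with $\lambda$ linear. A class of matroids has \emph{bounded critical number} if there is a constant $c$ with $\chi(M)\le c$ for every $M$ in the class.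

A triangle-free graph without $s$ pairwise nonadjacent vertices is small: every neighborhood is an independent set, so all degrees are below $s$, and a greedy choice of nonadjacent vertices shows that there are fewer than $s^2$ vertices. For matroids the size cannot be bounded. The set $E=\{x:\lambda(x)=1\}$ has $2^{n-1}$ points; it is triangle-free because $\lambda$ takes the value $1$ on a sum of three of its points, and for the same reason it is $I_s$-free for all $s\ge3$. Its critical number is $1$, however, and the natural guess is that every triangle-free, $I_s$-free matroid is covered by boundedly many such sets. Nelson and Nomoto \cite{NN} conjectured that \emph{for any $s\ge4$, the class of $I_s$-free and triangle-free matroids has bounded critical number}. We prove this, for every $s$.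

\begin{theorem}\label{thm:main}
For every $s\ge1$ there is a constant $c(s)$ such that every $I_s$-free, triangle-free matroid $M$ has $\chi(M)\le c(s)$.
\end{theorem}

\begin{theorem}\label{thm:bound}
In Theorem~\ref{thm:main} one can take $c(s)\le 2^{2^{O(s)}}$. On the other hand, $c(s)\to\infty$ necessarily.
\end{theorem}

The next two theorems describe exactly how far each of the two hypotheses can be varied while the other is kept.

\begin{theorem}\label{thm:indep}
Let $N=(E_N,G_N)$ be a matroid of dimension at least $1$. The class of triangle-free, $N$-free matroids has bounded critical number if and only if $E_N$ is linearly independent.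
\end{theorem}

\begin{theorem}\label{thm:tri}
Let $s\ge3$ and let $N$ be a matroid of dimension at least $1$. The class of $I_s$-free, $N$-free matroids has bounded critical number if and only if $N$ is a single point $\mathrm{PG}(0,2)$ or a triangle $\mathrm{PG}(1,2)$.
\end{theorem}

In particular, for no $s\ge3$ can ``triangle-free'' be relaxed even to ``$\mathrm{PG}(2,2)$-free''.

Section~\ref{sec:small} treats small $s$ by hand and ends with the plan of the proof. Sections~\ref{sec:tools}--\ref{sec:main} prove Theorems~\ref{thm:main} and~\ref{thm:bound}, and Section~\ref{sec:other} proves Theorems~\ref{thm:indep} and~\ref{thm:tri}.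

\section{Small cases, graphs, and the plan}\label{sec:small}

From now on $V=\mathbb F_2^n$ and $E\subseteq V\setminus\{0\}$. We write $H\le U$ when $H$ is a linear subspace of $U$. The set $E$ is triangle-free exactly when no $p,q,r\in E$ satisfy $p+q+r=0$; such $p,q,r$ are automatically distinct, because $0\notin E$.

\begin{proposition}\label{prop:small}
Let $M=(E,G)$ be triangle-free. If $M$ is $I_1$-free, then $E=\emptyset$. If $M$ is $I_2$-free, then $|E|\le1$. If $M$ is $I_3$-free, then $E$ is empty or $E=a+H$ for a subspace $H$ and a vector $a\notin H$. In each case $\chi(M)\le1$.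
\end{proposition}

\begin{proof}
A point of $E$ is an induced $I_1$. Two distinct points $x,y\in E$ have $x+y\notin E$, so they form an induced $I_2$.

Let $M$ be $I_3$-free and let $x,y,z\in E$. We claim that $x+y+z\in E$. If two of the points are equal, the sum is the third. Otherwise they are distinct, nonzero and of nonzero sum, hence independent. Of the other four points of the flat that they span, $x+y$, $x+z$ and $y+z$ are not in $E$, so $I_3$-freeness forces $x+y+z\in E$. Now fix $a\in E$ and put $H=a+E$. Then $0\in H$, and $(a+x)+(a+y)=a+(a+x+y)\in H$ for $x,y\in E$, so $H$ is a subspace and $E=a+H$. Since $0\notin E$ we have $a\notin H$. A linear functional that vanishes on $H$ and is $1$ on $a$ is $1$ on all of $E$, so $\chi(M)\le1$. The same holds when $|E|\le1$.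
\end{proof}

For $s=4$ a single coset no longer suffices.

\begin{example}\label{ex:c5}
Let $V=\mathbb F_2^4$ with standard basis $e_1,\dots,e_4$, let $f=e_1+e_2+e_3+e_4$ and $E=\{e_1,e_2,e_3,e_4,f\}$. The only nonempty subset of $E$ with sum $0$ is $E$ itself, so $E$ is triangle-free. The only $4$-dimensional flat contains five points of $E$, so $E$ is $I_4$-free. A functional equal to $1$ on all five points would be $1$ on their sum, which is $0$; so $\chi\ge2$. The functionals $x_1+x_2+x_3+x_4$ and $x_1$ cover the $e_i$ and $f$, so $\chi=2$.
\end{example}

Graphs show that the critical number behaves like the logarithm of a chromatic number, and that excluding triangles alone is not enough. We use the theorem of Erd\H{o}s \cite{Erdos} that there are graphs of arbitrarily large girth (length of a shortest cycle) and chromatic number.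

\begin{lemma}\label{lem:graph}
For all $\ell\ge3$ and $k\ge0$ there is a matroid $M=(E,G)$ with $\chi(M)>k$ in which no nonempty subset of $E$ with at most $\ell$ elements has sum $0$. In particular $M$ is triangle-free.
\end{lemma}

\begin{proof}
Let $\Gamma$ be a graph with vertex set $X$, girth greater than $\ell$ and chromatic number greater than $2^k$. In $\mathbb F_2^X$, with standard basis $(e_u)_{u\in X}$, let $E=\{e_u+e_v: uv\text{ is an edge of }\Gamma\}$. A subset of $E$ has sum $0$ exactly when the corresponding edges cover every vertex an even number of times, and a nonempty edge set of this kind contains a cycle, so it has more than $\ell$ edges. A subspace of codimension $c$ disjoint from $E$ is the kernel of a linear map $\Lambda\colon\mathbb F_2^X\to\mathbb F_2^c$ with $\Lambda(e_u)\ne\Lambda(e_v)$ for every edge $uv$. Then $u\mapsto\Lambda(e_u)$ is a proper coloring with $2^c$ colors, so $c>k$.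
\end{proof}

\subsection*{The plan}
For $s=3$, the points $x,y,z\in E$ always have $x+y+z\in E$, and $E$ is a coset that misses $0$. For larger $s$ an approximate version survives. A positive proportion of the sums of some $k\ge3$ points of $E$ lie in $E$, and standard additive combinatorics then gives, inside any subspace $U$, a coset $a+H$ on which $E$ is dense and pseudorandom and whose size is comparable with $|E\cap U|$. Triangle-freeness gives $a\notin H$. These are the \emph{good cosets} of Section~\ref{sec:good}.

One functional removes a good coset, so one may pass to its kernel and repeat. Counting does not bound the number of repetitions, since what is left of $E$ may be a tiny fraction of $E$ and still have large critical number. Instead we use $I_s$-freeness a second time: from $s$ good cosets $a_i+H_i$ in a decreasing sequence of subspaces, choose one random point of $E$ each and show that they form an induced $I_s$. This works once the later points are kept out of the earlier subspaces $H_i$, which costs the critical number of $E\cap H_i$ in $H_i$. So a large critical number in a subspace $W$ forces a large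 critical number in $H$ for some good coset $a+H\subseteq W$ (Section~\ref{sec:descent}). Iterating gives a long chain of good cosets with $a_j+H_j\subseteq H_{j-1}$, and triangle-freeness makes such chains short (Section~\ref{sec:chains}).

\section{Tools}\label{sec:tools}

\subsection*{Avoiding sets by subspaces}
For $W\le V$ let $\chi_E(W)$ be the least codimension in $W$ of a subspace of $W$ disjoint from $E$; thus $\chi(M)=\chi_E(V)$. We use three facts of linear algebra.
\begin{itemize}
\item[(A1)] If $H\le V$ and $y\notin H$, some hyperplane of $V$ is disjoint from $y+H$: take the kernel of a functional that vanishes on $H$ and is $1$ on $y$.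
\item[(A2)] If $H\le V$, some subspace of $V$ of codimension $\chi_E(H)$ is disjoint from $E\cap H$: if $A\le H$ has codimension $\chi_E(H)$ in $H$ and misses $E$, and $V=H\oplus H'$, then $A\oplus H'$ meets $H$ in $A$.
\item[(A3)] If $A_1,\dots,A_r\le V$ have codimensions $c_1,\dots,c_r$ and $U\le V$, then $U\cap A_1\cap\dots\cap A_r$ has codimension at most $c_1+\dots+c_r$ in $U$.
\end{itemize}

\subsection*{Fourier analysis on a subspace}
We write $\mathbb E$ for the average over a finite set. A \emph{character} of $H\le V$ is a homomorphism $\gamma\colon H\to\{\pm1\}$; the trivial character is denoted by $1$, and the kernel of any other character is a hyperplane of $H$. For $u\colon H\to\mathbb R$ put $\hat u(\gamma)=\mathbb E_{h\in H}u(h)\gamma(h)$, so that $\hat u(1)$ is the mean of $u$. The characters form an orthonormal basis of the real functions on $H$, so $u=\sum_\gamma\hat u(\gamma)\gamma$ and $\sum_\gamma\hat u(\gamma)^2=\mathbb E_h u(h)^2$ (Parseval's identity). Expanding $w(h+h')=\sum_\gamma\hat w(\gamma)\gamma(h)\gamma(h')$ gives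
\begin{equation}\label{eq:triple}
\mathbb E_{h,h'\in H}\,u(h)v(h')w(h+h')=\sum_\gamma\hat u(\gamma)\hat v(\gamma)\hat w(\gamma).
\end{equation}

\subsection*{Additive combinatorics}
An \emph{additive quadruple} in a set $A$ is a tuple $(a_1,a_2,a_3,a_4)\in A^4$ with $a_1+a_2=a_3+a_4$. There are at most $|A|^3$ of them, with equality for a coset of a subspace. The next two results together say that a set with a positive proportion of this maximum has a large part that is dense in a coset. In $\mathbb F_2^n$ we have $A-A=A+A$.

\begin{theorem}[Balog--Szemer\'edi--Gowers; see \cite{Gowers} and \cite{TV}]\label{thm:bsg}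
There is an absolute constant $C_0$ such that, if $K\ge1$ and $A$ is a finite nonempty subset of an abelian group with at least $|A|^3/K$ additive quadruples, then there is $A'\subseteq A$ with $|A'|\ge C_0^{-1}K^{-C_0}|A|$ and $|A'-A'|\le C_0K^{C_0}|A'|$.
\end{theorem}

\begin{theorem}[Ruzsa \cite{Ruzsa}]\label{thm:ruzsa}
If $A\subseteq\mathbb F_2^n$ and $|A+A|\le\alpha|A|$, then $A$ is contained in a coset of a subspace of size at most $\alpha^22^{\alpha^4}|A|$.
\end{theorem}

For the bound in Theorem~\ref{thm:bound}, and only there, we replace Theorem~\ref{thm:ruzsa} by the following.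

\begin{theorem}[Gowers--Green--Manners--Tao \cite{GGMT}]\label{thm:ggmt}
There is an absolute constant $C_1$ such that, if $A\subseteq\mathbb F_2^n$ is nonempty and $|A+A|\le\alpha|A|$, then $A$ is covered by at most $C_1\alpha^{C_1}$ cosets of a subspace of size at most $|A|$.
\end{theorem}

We may and do assume $C_0,C_1\ge1$.

\section{Good cosets}\label{sec:good}

In Sections~\ref{sec:good}--\ref{sec:main} we fix $s\ge2$ and a triangle-free, $I_s$-free set $E\subseteq V\setminus\{0\}$; the case $s=1$ is in Proposition~\ref{prop:small}. For vectors $y_1,\dots,y_s$ and $I\subseteq\{1,\dots,s\}$ we write $y_I=\sum_{i\in I}y_i$. For $H\le V$ and $x\in V$ let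
\[
\rho_H(x)=\frac{|E\cap(x+H)|}{|H|}
\]
be the density of $E$ on the coset $x+H$.

\begin{lemma}\label{lem:quad}
Let $U\le V$, $Y=E\cap U$ and $m=|Y|>2^{s+1}$. Then $Y$ has at least $2^{-s-1}m^3$ additive quadruples.
\end{lemma}

\begin{proof}
For every $(y_1,\dots,y_s)\in Y^s$ there is $I$ with $|I|\ge2$ and $y_I\in Y\cup\{0\}$. Indeed, if the $y_i$ are dependent, then $y_I=0$ for some nonempty $I$, and $|I|\ge2$ since $0\notin E$. If they are independent, they do not form an induced $I_s$, so $y_I\in E$ for some $I$ with $|I|\ge2$, and $y_I\in U$.

There are fewer than $2^s$ sets $I$, so one set $I$ serves at least $2^{-s}m^s$ tuples. The condition depends only on the coordinates in $I$, so with $k=|I|\ge2$ at least $2^{-s}m^k$ tuples $(y_1,\dots,y_k)\in Y^k$ have their sum in $Y\cup\{0\}$. The sum is $0$ for at most $m^{k-1}<2^{-s-1}m^k$ tuples, so it lies in $Y$ for at least $2^{-s-1}m^k$ tuples. No sum of two points of $E$ lies in $E$, so $k\ge3$. By averaging we can fix $y_4,\dots,y_k$, with sum $t$ say ($t=0$ if $k=3$), so that $y_1+y_2+y_3+t\in Y$ for at least $2^{-s-1}m^3$ triples $(y_1,y_2,y_3)$. Thus at least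 $2^{-s-1}m^3$ tuples in $Y^4$ have sum $t$.

Let $r(u)$ be the number of pairs $(y,y')\in Y^2$ with $y+y'=u$. The number of tuples in $Y^4$ with sum $t$ is $\sum_ur(u)r(u+t)$. By the Cauchy--Schwarz inequality this is at most $\sum_ur(u)^2$, the number of additive quadruples in $Y$.
\end{proof}

\begin{lemma}\label{lem:dense}
There is $\delta\in(0,1]$, depending only on $s$, such that for every $U\le V$ with $E\cap U\ne\emptyset$ there is a coset $b+H_0\subseteq U$ with $\rho_{H_0}(b)\ge\delta$ and $|H_0|\ge\delta|E\cap U|$.
\end{lemma}

\begin{proof}
Put $c_1=C_0^{-1}2^{-(s+1)C_0}$, $c_2=C_02^{(s+1)C_0}$, $c_3=c_2^22^{c_2^4}$ and $\delta=\min(2^{-s-1},c_1,1/c_3)$. Let $Y=E\cap U$ and $m=|Y|$. If $m\le2^{s+1}$, take $b\in Y$ and $H_0=\{0\}$: the density is $1$ and $|H_0|=1\ge\delta m$. If $m>2^{s+1}$, Lemma~\ref{lem:quad} and Theorem~\ref{thm:bsg} with $K=2^{s+1}$ give $A'\subseteq Y$ with $|A'|\ge c_1m$ and $|A'+A'|\le c_2|A'|$. Theorem~\ref{thm:ruzsa}, applied inside the space $U$, gives a coset $b+H_0\subseteq U$ containing $A'$ with $|H_0|\le c_3|A'|$. Then $|E\cap(b+H_0)|\ge|A'|\ge\delta|H_0|$ and $|H_0|\ge|A'|\ge\delta m$.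
\end{proof}

The lemma fails without $I_s$-freeness. If $E$ is a basis of $V$, a coset $b+H_0$ contains at most $\dim H_0+1$ points of $E$, so density at least $\delta$ bounds $|H_0|$ in terms of $\delta$, while $|E|=n$ is unbounded.

Density alone does not give a coset that misses $0$: the triangle-free set $\{x:\lambda(x)=1\}$ has density $1/2$ on $V$ itself. What goes wrong is that this set correlates with a character of $V$, so we ask for cosets on which there is no such correlation. Fix $\delta$ as in Lemma~\ref{lem:dense}; everything below uses only the property stated there. Put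
\[
\varepsilon=\delta^3/2,\qquad C=2^{1/\varepsilon}/\delta .
\]

\begin{definition}
A coset $a+H$, with $a\in V$ and $H\le V$, is \emph{good} if the function $g(h)=1_E(a+h)$ on $H$ satisfies
\begin{itemize}
\item[(G1)] $\hat g(1)=\rho_H(a)\ge\delta$, and
\item[(G2)] $|\hat g(\gamma)|\le\varepsilon$ for every nontrivial character $\gamma$ of $H$.
\end{itemize}
\end{definition}

Replacing $a$ by $a+h_0$ with $h_0\in H$ multiplies $\hat g(\gamma)$ by $\gamma(h_0)=\pm1$, so the definition does not depend on the representative $a$. Note that for a subspace $U$, the inclusion $a+H\subseteq U$ means that $a\in U$ and $H\le U$.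

\begin{lemma}\label{lem:exist}
For every $U\le V$ with $E\cap U\neq\emptyset$ there is a good coset $a+H\subseteq U$ with $|E\cap U|\le C|H|$.
\end{lemma}

\begin{proof}
Start with the coset $b+H_0$ of Lemma~\ref{lem:dense}. Suppose that the current coset $a+H$ violates (G2) at a character $\gamma$. It is the union of two cosets of $\ker\gamma$; if $p$ is the density of $E$ on $a+\ker\gamma$ and $p'$ the density on the other one, then $\hat g(1)=(p+p')/2$ and $\hat g(\gamma)=(p-p')/2$. So the denser of the two has density $\hat g(1)+|\hat g(\gamma)|>\hat g(1)+\varepsilon$, and we pass to it. Densities are at most $1$, so the process stops after at most $1/\varepsilon$ steps, each of which halves the size. The final coset $a+H\subseteq U$ is good, and $|E\cap U|\le|H_0|/\delta\le2^{1/\varepsilon}|H|/\delta$.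
\end{proof}

The cosets $x+H$, $x+a+H$ and $a+H$ add up to $H$. If $E$ were dense on the first two and pseudorandom on the third, we could count many solutions of $p+q+r=0$. This is the main use of triangle-freeness, and it explains the choice of $\varepsilon$.

\begin{lemma}\label{lem:count}
Let $a+H$ be a good coset. Then $\rho_H(x)\,\rho_H(x+a)\le\delta^2/2$ for every $x\in V$. In particular $a\notin H$.
\end{lemma}

\begin{proof}
For $h\in H$ put $u(h)=1_E(x+h)$, $v(h)=1_E(x+a+h)$ and $g(h)=1_E(a+h)$. If $u(h)v(h')g(h+h')=1$, then $x+h$, $x+a+h'$ and $a+h+h'$ are points of $E$ with sum $0$, which is impossible. So the left side of \eqref{eq:triple} vanishes for $u,v,g$. On the right side, the trivial character contributes at least $\rho_H(x)\rho_H(x+a)\delta$ by (G1). By (G2), the Cauchy--Schwarz inequality and Parseval's identity, the other characters contribute at most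
\[
\varepsilon\Big(\sum_\gamma\hat u(\gamma)^2\Big)^{1/2}\Big(\sum_\gamma\hat v(\gamma)^2\Big)^{1/2}\le\varepsilon
\]
in absolute value. Hence $\rho_H(x)\rho_H(x+a)\le\varepsilon/\delta=\delta^2/2$. If $a\in H$, then $x=a$ gives $\rho_H(x)\rho_H(x+a)=\rho_H(a)^2\ge\delta^2$, a contradiction.
\end{proof}

\section{Chains of good cosets are short}\label{sec:chains}

A \emph{chain} of length $L$ is a sequence of good cosets $a_1+H_1,\dots,a_L+H_L$ with $a_j+H_j\subseteq H_{j-1}$ for $2\le j\le L$. If $E$ contained the whole coset $a_1+H_1$, then $H_1$ would contain no point $y$ of $E$, because $a_1,\ y,\ a_1+y$ would be a triangle. When $E$ only has density $\delta$ on $a_1+H_1$, the subspace $H_1$ may contain a good coset $a_2+H_2$, but at a price. Translation by $a_2$ pairs up the cosets of $H_2$ inside $a_1+H_1$, and by Lemma~\ref{lem:count} the set $E$ is essentially confined to one coset of each pair. The quantity that records this is the mean square density, or \emph{energy},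
\[
q_j=\mathbb E_{x\in a_1+H_1}\rho_{H_j}(x)^2\in[0,1].
\]
If $\rho\rho'=0$, then $\big(\frac{\rho+\rho'}2\big)^2=\frac12\cdot\frac{\rho^2+\rho'^2}2$, so each refinement should double the energy.

\begin{example}
In Example~\ref{ex:c5} let $H_1$ be the subspace of vectors of even weight, $a_1=e_1$, $a_2=f\in H_1$ and $H_2=\{0\}$. The coset $a_1+H_1$ consists of the four vectors of weight $1$, which are in $E$, and the four vectors $e_i+f$ of weight $3$, which are not. Translation by $f$ pairs $e_i$ with $e_i+f$. Here $q_1=(1/2)^2=1/4$ and $q_2=1/2$. (The proof below does not use (G2) for the first coset.)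
\end{example}

\begin{lemma}\label{lem:chain}
Every chain has length $L<2+2\log_2(1/\delta)$.
\end{lemma}

\begin{proof}
Write $\rho_j=\rho_{H_j}$. On $a_1+H_1$ the function $\rho_1$ is constant and at least $\delta$, so $q_1\ge\delta^2$.

Let $j\ge2$. Since $H_j\le H_{j-1}$, we have $\rho_{j-1}(y)=\mathbb E_{h\in H_{j-1}}\rho_j(y+h)$ for all $y$. Since $a_j\in H_{j-1}$, we may replace $h$ by $h+a_j$ in this average. Taking the mean of the two expressions and applying the Cauchy--Schwarz inequality,
\[
\rho_{j-1}(y)^2\le\mathbb E_{h\in H_{j-1}}\tfrac14\big(\rho_j(y+h)+\rho_j(y+h+a_j)\big)^2 .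
\]
Average over $y\in a_1+H_1$. Both $h$ and $a_j$ lie in $H_{j-1}\le H_1$, so $y+h$ and $y+h+a_j$ are each uniformly distributed on $a_1+H_1$. Lemma~\ref{lem:count} for $a_j+H_j$ bounds the cross term, and
\[
q_{j-1}\le\tfrac14\Big(2q_j+2\cdot\tfrac{\delta^2}2\Big)=\tfrac12q_j+\tfrac{\delta^2}4 .
\]
This says $q_j-\frac{\delta^2}2\ge2\big(q_{j-1}-\frac{\delta^2}2\big)$. Since $q_1-\frac{\delta^2}2\ge\frac{\delta^2}2$, induction gives $1\ge q_L\ge\frac{\delta^2}2+2^{L-2}\delta^2$, so $2^{L-2}<\delta^{-2}$.
\end{proof}

Without triangle-freeness chains can be arbitrarily long. If $E=V\setminus\{0\}$, a subspace $H$ has $\hat g(1)=1-1/|H|$ and $\hat g(\gamma)=-1/|H|$ for $\gamma\ne1$, so when $\delta<1$ every large subspace $H$ satisfies (G1) and (G2) with $a=0$, and $H,H,H,\dots$ is a chain.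

\section{Descent: a random induced $I_s$}\label{sec:descent}

We want subspaces $W=U_1\ge U_2\ge\dots\ge U_s$ and good cosets $a_i+H_i\subseteq U_i$ such that random points $d_i\in E\cap(a_i+H_i)$ form an induced $I_s$ with positive probability. We are free to shrink $U_{i+1}$ by a bounded codimension after seeing $a_1+H_1,\dots,a_i+H_i$.

All the difficulties appear for $s=3$. The sums $d_i+d_j$ are outside $E$ by triangle-freeness, so only $d_1+d_2+d_3$ matters. Fix $d_2,d_3$ and put $z=d_2+d_3\in U_2$. Then $d_1+z$ is a random point of the coset $a_1+z+H_1$. Since $|E\cap U_1|\le C|H_1|$, only boundedly many cosets of $H_1$ in $U_1$ carry a noticeable density of $E$. By (A1) we can choose $U_2$ so that no $z\in U_2$ translates $a_1+H_1$ to such a coset, with one exception: $z\in H_1$ translates $a_1+H_1$ to itself, and no subspace avoids $H_1$. So we must make it unlikely that $d_2$ and $d_3$ lie in the same coset of $H_1$.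

That coset might be $H_1$ itself. We exclude this by making $U_2$ disjoint from $E\cap H_1$, which by (A2) costs codimension $\chi_E(H_1)$. This is the only cost that is not bounded in terms of $s$, and it is why the argument is a descent. The coset might also be another one.

\begin{example}
Let $V=\langle a_1,a_2\rangle\oplus H_1$ with $a_1,a_2$ independent, let $H_3\le H_2\le H_1$ and $w\in H_1\setminus H_2$, and let $E$ be the union of $a_1+H_1$, $a_2+H_2$ and $a_2+w+H_3$. This set is triangle-free, since the functional that vanishes on $H_1$ and is $1$ on $a_1$ and $a_2$ is $1$ on $E$, and it is disjoint from $H_1$. If $d_1,d_2,d_3$ are taken from the three cosets in this order, then always $d_1+d_2+d_3\in a_1+H_1\subseteq E$. Making $U_3$ disjoint from $a_2+H_2$ need not prevent this, because a functional that vanishes on $H_2$ and is $1$ on $a_2$ and on $w$ has $a_2+w+H_3$ in its kernel. One has to make $U_3$ disjoint from $a_2+H_1$.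
\end{example}

In general there is a dichotomy. If $a_2+H_2$ meets few cosets of $H_1$, we make $U_3$ disjoint from all of them, except $H_1$. If it meets many, then it is split evenly among them, and $d_2$ is unlikely to fall into $d_3+H_1$. The threshold for ``noticeable'' and ``few'' is set by the union bound over fewer than $2^s$ sums. Put
\[
\eta=2^{-s-1}\delta,\qquad B=1+\frac{C+s}{\eta},\qquad\Phi(k)=(s-1)(k+B).
\]

\begin{lemma}\label{lem:descent}
Let $W\le V$ and $k\ge0$. If $\chi_E(W)>\Phi(k)$, then there is a good coset $a+H\subseteq W$ with $\chi_E(H)>k$.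
\end{lemma}

\begin{proof}
Suppose that $\chi_E(W)>(s-1)(k+B)$ and that $\chi_E(H)\le k$ for every good coset $a+H\subseteq W$. We find an induced $I_s$.

\medskip\noindent\emph{The subspaces.} We construct $W=U_1\ge\dots\ge U_s$ such that $U_{i+1}$ has codimension at most $k+B$ in $U_i$. Then $U_i$ has codimension at most $(i-1)(k+B)<\chi_E(W)$ in $W$, so $E\cap U_i\ne\emptyset$. Given $U_i$, Lemma~\ref{lem:exist} gives a good coset $a_i+H_i\subseteq U_i$ with $|E\cap U_i|\le C|H_i|$. Put $D_i=E\cap(a_i+H_i)$, so $|D_i|\ge\delta|H_i|$. Call a coset $Z\subseteq U_i$ of $H_i$ \emph{heavy} if $|E\cap Z|\ge\eta|H_i|$; the cosets of $H_i$ are disjoint, so at most $C/\eta$ of them are heavy. For $i<s$ we choose $U_{i+1}\le U_i$ disjoint from each of the following sets: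
\begin{itemize}
\item[(a)] $E\cap H_i$;
\item[(b)] $a_i+H_i$;
\item[(c)] $a_i+Z$, for every heavy coset $Z\ne a_i+H_i$ of $H_i$;
\item[(d)] for every $l<i$ with $[H_i:H_i\cap H_l]\le1/\eta$, every coset of $H_l$ other than $H_l$ that meets $a_i+H_i$.
\end{itemize}
By (A2), the set in (a) costs codimension $\chi_E(H_i)\le k$. Each set in (b)--(d) is a coset that does not contain $0$ (for (b) by Lemma~\ref{lem:count}, for (c) because $Z\ne a_i+H_i$), so by (A1) it costs codimension $1$. Two points $a_i+h$ and $a_i+h'$ lie in the same coset of $H_l$ exactly when $h+h'\in H_i\cap H_l$, so $a_i+H_i$ meets $[H_i:H_i\cap H_l]$ cosets of $H_l$, and (d) lists at most $s/\eta$ sets. By (A3) the total codimension is at most $k+1+C/\eta+s/\eta=k+B$.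

\medskip\noindent\emph{The points.} Choose $d_1,\dots,d_s$ independently, with $d_i$ uniform in $D_i$. If $j>i$, then $d_j\in U_j\le U_{i+1}$. Hence $d_J\in U_{i+1}$ whenever $i<s$ and $J\subseteq\{i+1,\dots,s\}$.

The points are always linearly independent. Indeed, let $I\ne\emptyset$, $i=\min I$ and $J=I\setminus\{i\}$. If $J=\emptyset$, then $d_I=d_i\ne0$. Otherwise $i<s$, and $d_J\in U_{i+1}$ differs from $d_i\in a_i+H_i$ by (b), so $d_I\ne0$.

Now let $|I|\ge2$, with $i$ and $J\neq\emptyset$ as before. We show that $\Pr(d_I\in E)\le2^{-s}$ by bounding the events ``$d_J\notin H_i$ and $d_I\in E$'' and ``$d_J\in H_i$'' by $2^{-s-1}$ each.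

\medskip\noindent\emph{The event $d_J\notin H_i$, $d_I\in E$.} Fix values of $(d_j)_{j\in J}$ with $d_J\notin H_i$; the point $d_i$ is still uniform in $D_i$. The sum $d_I=d_i+d_J$ lies in the coset $Z=a_i+d_J+H_i\subseteq U_i$, and $Z\ne a_i+H_i$. The set $a_i+Z=d_J+H_i$ contains $d_J\in U_{i+1}$, so by (c) the coset $Z$ is not heavy. The map $d_i\mapsto d_i+d_J$ is injective, so the conditional probability that $d_I\in E$ is at most $|E\cap Z|/|D_i|\le\eta/\delta=2^{-s-1}$.

\medskip\noindent\emph{The event $d_J\in H_i$.} Let $j=\min J$ and $J'=J\setminus\{j\}$. Since $d_j\in E\cap U_{i+1}$, (a) gives $d_j\notin H_i$. If $J'=\emptyset$, the event is therefore impossible. Let $J'\ne\emptyset$, so that $j<s$ and $d_{J'}\in U_{j+1}$.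

Suppose first that $[H_j:H_j\cap H_i]\le1/\eta$. The coset $d_j+H_i$ is not $H_i$ and meets $a_j+H_j$ in $d_j$, so it is listed in (d) at step $j$ with $l=i$. Thus $U_{j+1}$ is disjoint from $d_j+H_i$, so $d_{J'}\notin d_j+H_i$, that is, $d_J\notin H_i$. The event is impossible.

Suppose now that $[H_j:H_j\cap H_i]>1/\eta$. Fix the values of the points with index in $J'$. The event says that $d_j\in d_{J'}+H_i$. The intersection $(a_j+H_j)\cap(d_{J'}+H_i)$ is empty or a coset of $H_j\cap H_i$, so the conditional probability is at most
\[
\frac{|H_j\cap H_i|}{|D_j|}\le\frac{|H_j\cap H_i|}{\delta|H_j|}<\frac\eta\delta=2^{-s-1}.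
\]

\medskip\noindent\emph{Conclusion.} There are fewer than $2^s$ sets $I$ with $|I|\ge2$, so with positive probability $d_I\notin E$ for all of them. Then $d_1,\dots,d_s$ are independent points of $E$ and the only points of $E$ in their span. This is an induced $I_s$, a contradiction.
\end{proof}

\section{Proof of Theorems~\ref{thm:main} and~\ref{thm:bound}}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $s=1$ take $c(1)=0$, by Proposition~\ref{prop:small}. For $s\ge2$ let $L=\lceil2+2\log_2(1/\delta)\rceil$, define $k_0=0$ and $k_{r+1}=\Phi(k_r)$, and put $c(s)=k_L$, which depends only on $s$. Suppose that $\chi_E(V)>k_L$, and put $H_0=V$. Given $H_{j-1}$ with $\chi_E(H_{j-1})>k_{L-j+1}=\Phi(k_{L-j})$, where $1\le j\le L$, Lemma~\ref{lem:descent} with $W=H_{j-1}$ gives a good coset $a_j+H_j\subseteq H_{j-1}$ with $\chi_E(H_j)>k_{L-j}$. The cosets $a_1+H_1,\dots,a_L+H_L$ form a chain of length $L\ge2+2\log_2(1/\delta)$, contrary to Lemma~\ref{lem:chain}. Hence $\chi(M)=\chi_E(V)\le c(s)$.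
\end{proof}

The constant $c(s)$ depends on the additive combinatorics only through $\delta$, and it is dominated by $C=2^{2/\delta^3}/\delta$. Theorem~\ref{thm:ruzsa} gives $1/\delta=2^{2^{O(s)}}$; Theorem~\ref{thm:ggmt} saves one exponential.

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
\emph{Upper bound.} Let $s\ge2$; all implied constants are absolute. We first show that Lemma~\ref{lem:dense} holds with $\delta=2^{-O(s)}$. Keep $c_1=2^{-O(s)}$ and $c_2=2^{O(s)}$ from its proof, and put $c_4=C_1c_2^{C_1}=2^{O(s)}$ and $\delta=\min(2^{-s-1},c_1/c_4)$. The case $m\le2^{s+1}$ is unchanged. For $m>2^{s+1}$ let $A'$ be as before. Theorem~\ref{thm:ggmt}, applied inside $U$, covers $A'$ by at most $c_4$ cosets of a subspace $H_0\le U$ with $|H_0|\le|A'|$. One of them, $b+H_0\subseteq U$, contains at least $|A'|/c_4$ points of $A'$. Then $|E\cap(b+H_0)|\ge|A'|/c_4\ge|H_0|/c_4\ge\delta|H_0|$, as $c_1\le1$, and $|H_0|\ge|A'|/c_4\ge c_1m/c_4\ge\delta m$.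

With this $\delta$ we have $1/\varepsilon=2^{O(s)}$, $1/\eta=2^{O(s)}$ and $L=O(s)$, hence $\log_2C=2^{O(s)}$ and $\log_2B=2^{O(s)}$. Solving the recursion, $c(s)=k_L=B\sum_{r=1}^L(s-1)^r\le Ls^LB$, so $\log_2c(s)\le O(s\log s)+2^{O(s)}=2^{O(s)}$.

\emph{Growth.} Let $c$ be any function as in Theorem~\ref{thm:main} and let $k\ge0$. Lemma~\ref{lem:graph} gives a triangle-free matroid $M$ with $\chi(M)>k$. If $s$ exceeds the dimension of $M$, then $M$ has no $s$-dimensional flat, so it is $I_s$-free and $c(s)>k$.
\end{proof}

\section{Excluding other matroids}\label{sec:other}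

An induced restriction of an induced restriction of $M$ is an induced restriction of $M$. So if $N$ is isomorphic to an induced restriction of $N'$, then every $N$-free matroid is $N'$-free.

\begin{proof}[Proof of Theorem~\ref{thm:indep}]
Suppose that $E_N$ is independent, of size $t$, and that $N$ has dimension $r\ge1$. The set $E_N$ need not span, and we realize each of the $r-t$ missing dimensions as the sum of two basis elements of a larger $I_s$. Put $s=2r-t\ge1$, and let $b_1,\dots,b_s$ be the points of $I_s$. Let $F$ be the flat spanned by $b_1,\dots,b_t$ and the vectors $b_{t+2l-1}+b_{t+2l}$ for $1\le l\le r-t$. These $r$ vectors are independent, so $\dim F=r$. In every vector of $F$ the coefficients of $b_{t+2l-1}$ and $b_{t+2l}$ agree, so $F$ contains no $b_j$ with $j>t$. Thus the induced restriction of $I_s$ to $F$ is an independent set of size $t$ in dimension $r$, and any two such matroids are isomorphic, since both sets extend to bases. Hence $N$-free matroids are $I_s$-free, and Theorem~\ref{thm:main} applies.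

Suppose that $E_N$ is dependent. Then some nonempty subset of $E_N$ has sum $0$, and its size $\ell$ is at least $3$, because the points are nonzero and distinct. A matroid with an induced restriction isomorphic to $N$ also has $\ell$ points with sum $0$. So the matroids of Lemma~\ref{lem:graph} for this $\ell$ are triangle-free and $N$-free, and their critical numbers are unbounded.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tri}]
If $N=\mathrm{PG}(0,2)$, then $N$-free means $E=\emptyset$ and $\chi=0$. If $N=\mathrm{PG}(1,2)$, the statement is Theorem~\ref{thm:main}. Any other $N=(E_N,G_N)$ has $E_N\ne G_N$ or equals $\mathrm{PG}(t-1,2)$ with $t\ge3$.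

Let $E_N\ne G_N$. Every induced restriction of the full geometry $\mathrm{PG}(n-1,2)$ is a full geometry, while $N$ is not, and $I_s$ is not since $s\ge2$. So $\mathrm{PG}(n-1,2)$ is $N$-free and $I_s$-free. Only the subspace $\{0\}$ is disjoint from its ground set, so its critical number is $n$.

Let $N=\mathrm{PG}(t-1,2)$ with $t\ge3$. Both $I_3$ and $\mathrm{PG}(2,2)$ are $3$-dimensional with an odd number of points, $3$ and $7$, so we look for a set that meets every $3$-dimensional flat in an even number of points. On $\mathbb F_2^{2m}$ let
\[
Q(x)=x_1x_2+x_3x_4+\dots+x_{2m-1}x_{2m},\qquad E=\{x:Q(x)=1\},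
\]
and note that $0\notin E$. In coordinates on a $3$-dimensional subspace, $Q$ is a polynomial of degree at most $2$ in three variables. Each of its monomials omits a variable, so it sums to $0$ over $\mathbb F_2^3$. Hence $|E\cap F|$ is even for every $3$-dimensional flat $F$, and $E$ is $I_3$-free and $\mathrm{PG}(2,2)$-free. Now $I_3$ is an induced restriction of $I_s$ (take the span of three basis elements) and $\mathrm{PG}(2,2)$ is an induced restriction of $N$, so $E$ is $I_s$-free and $N$-free.

Let $A$ be a subspace disjoint from $E$, so $Q$ vanishes on $A$. The bilinear form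
\[
\beta(x,y)=Q(x+y)+Q(x)+Q(y)=\sum_{i=1}^m(x_{2i-1}y_{2i}+x_{2i}y_{2i-1})
\]
then vanishes on $A\times A$, so $A\le A^\perp$. The form is nondegenerate, since $\beta(x,e_{2i})=x_{2i-1}$ and $\beta(x,e_{2i-1})=x_{2i}$, so $\dim A^\perp=2m-\dim A$. Therefore $\dim A\le m$ and the critical number is at least $m$, which is unbounded.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Erdos}
Erd\H{o}s (1959); existence of graphs of arbitrarily large girth and chromatic number.

\bibitem{Gowers}
Gowers, GAFA 8 (1998).

\bibitem{GGMT}
Gowers, Green, Manners and Tao, \emph{On a conjecture of Marton}, Ann. of Math. 201 (2025).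

\bibitem{NN}
Peter Nelson and Kazuhiro Nomoto, \emph{The structure of $I_4$-free and triangle-free binary matroids}, arXiv:2005.00089 (2020).

\bibitem{Ruzsa}
Ruzsa, Ast\'erisque 258 (1999), 323--326.

\bibitem{TV}
Tao and Vu, \emph{Additive Combinatorics}, \S2.5.

\end{thebibliography}
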